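# Kripke models of Heyting Arithmetic in which no node satisfies Peano Arithmetic

## 1. Two theorems on the structures inside a Kripke model of $\mathsf{HA}$

**Theorem A.** There is a rooted Kripke model $\mathbf K\Vdash\mathsf{HA}$, on the tree $\omega^{<\omega}$ and with all structures $\mathfrak M_k$ countable, such that for every node $k$: $\mathfrak M_k\not\models\mathsf B\Sigma_1$ (hence $\mathfrak M_k\not\models\mathsf{PA}$), and also $\mathfrak M_k\not\models\mathbf I\Delta_1$.

**Theorem B.** Let $M$ be a structure for the language $L$ of arithmetic.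

1. If $M\models\mathsf{Th}_{\Pi_2}(\mathsf{PA})$, there is a rooted Kripke model of $\mathsf{HA}$ with root structure $M$ all of whose non-root nodes fail $\mathsf B\Sigma_1$ and $\mathbf I\Delta_1$.
2. $M$ is the root structure of a rooted Kripke model of $\mathsf{HA}$ none of whose nodes satisfies $\mathsf{PA}$ if and only if $M\models\mathsf{Th}_{\Pi_2}(\mathsf{PA})$ and $M\not\models\mathsf{PA}$. The same holds with $\mathsf{PA}$ replaced by $\mathsf B\Sigma_1$, or by $\mathbf I\Delta_1$, in "none of whose nodes satisfies $\mathsf{PA}$" and in "$M\not\models\mathsf{PA}$".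

In plain words: a Kripke model of $\mathsf{HA}$ is a growing family of ordinary classical structures, and the axioms of arithmetic, induction included, are *forced* at every stage. Must some of these structures be models of classical $\mathsf{PA}$? The paper of Erfan Khaniki, "Not all Kripke models of $\mathsf{HA}$ are locally $\mathsf{PA}$", arXiv:2006.11910 (2020), is the source of the question. It is known that a single node can go wrong: there is a rooted Kripke model of $\mathsf{HA}$ whose root structure fails $\mathbf I\Delta_1$. Theorem A says that all nodes can go wrong at once. Theorem B says exactly which structures can sit at the bottom of such a model.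

The statements about $\mathsf{PA}$ and $\mathsf B\Sigma_1$ in Theorem A are proved below from textbook facts about $\mathsf{PA}$. Two results are quoted from the literature, each for an extra only: Slaman's theorem for the claims about $\mathbf I\Delta_1$, and the $\Pi_2$-conservativity of $\mathsf{PA}$ over $\mathsf{HA}$ for "only if" in Theorem B(2). The metatheory is ZFC.

## 2. Truth at a node and forcing at a node

**Language and theories.** $L$ has $0,S,+,\cdot,\le,=$, and $x<y$ stands for $Sx\le y$. The axioms of $\mathsf{PA}$ are the universal closures of $Sx=0\to\bot$, of $Sx=Sy\to x=y$, of the recursion equations for $+$ and $\cdot$, of $x\le y\leftrightarrow\exists z\,(z+x=y)$, and of induction. $\mathsf{HA}$ has the same non-logical axioms with intuitionistic logic. We count $\bot$ as an atomic sentence, false in every structure, and $\neg\phi$ is $\phi\to\bot$. (In a definitional variant of the language, say with $\le$ defined, nothing changes: by (P) of Section 5 every node we build satisfies the defining equivalences.)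

**Formula classes.** $\Delta_0$ formulas are built from atomic ones by connectives and quantifiers bounded by $\le$ or $<$. $\Sigma_1$ formulas are $\exists\vec v\,\theta$ with $\theta\in\Delta_0$, and $\Pi_2$ formulas are $\forall\vec x\,\sigma$ with $\sigma\in\Sigma_1$. Formulas logically equivalent to these get the same names. $\mathsf{Th}_{\Pi_2}(\mathsf{PA})$ is the set of $\Pi_2$ theorems of $\mathsf{PA}$. The theory $\mathsf B\Sigma_1$ is $\mathbf I\Delta_0$ plus the scheme
$$\forall u\le b\,\exists y\,\theta\;\to\;\exists v\,\forall u\le b\,\exists y\le v\,\theta\qquad(\theta\in\Delta_0,\text{ parameters allowed}),$$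
and $\mathsf{PA}\vdash\mathsf B\Sigma_1$. So a structure in which an instance of the scheme fails is not a model of $\mathsf{PA}$. $\mathbf I\Delta_1$ is the classical theory with induction restricted to $\Delta_1$ formulas.

**Kripke models.** A Kripke model $\mathbf K$ is a non-empty poset $(K,\le)$ with a classical $L$-structure $\mathfrak M_k$ at each node $k$, such that for $k\le k'$ the domain of $\mathfrak M_k$ is contained in that of $\mathfrak M_{k'}$ and every atomic sentence with names for elements of $\mathfrak M_k$ that is true in $\mathfrak M_k$ is true in $\mathfrak M_{k'}$. For an $L$-structure $M$ write $L(M)$ for $L$ with names for all elements of $M$. Forcing, for sentences of $L(\mathfrak M_k)$, is as usual. At atomic sentences it is truth in $\mathfrak M_k$. It commutes with $\wedge,\vee,\exists$, where the witness for $\exists$ is taken in $\mathfrak M_k$. Moreover $k\Vdash\phi\to\psi$ iff every $k'\ge k$ that forces $\phi$ forces $\psi$, and $k\Vdash\forall x\,\phi(x)$ iff $k'\Vdash\phi(a)$ for all $k'\ge k$ and $a\in\mathfrak M_{k'}$. Forcing persists upwards and is sound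 for intuitionistic logic. $\mathbf K\Vdash\mathsf{HA}$ means that every node forces every axiom, and $\mathbf K$ is *locally* $\mathsf T$ if every $\mathfrak M_k$ is a classical model of $\mathsf T$.

**Example 1.** Let $N\models\mathsf{PA}+\neg\mathrm{Con}(\mathsf{PA})$, which exists by Gödel's second incompleteness theorem, and arrange $\mathbb N\subseteq N$. Take two nodes $r<s$ with $\mathfrak M_r=\mathbb N$, $\mathfrak M_s=N$. At $s$, which has nothing above it, forcing is truth in $N$, so $s$ forces $\mathsf{HA}$. At $r$ the axioms other than induction are checked directly. For induction on $\phi$ with parameters in $\mathbb N$, suppose $r\Vdash\phi(0)\wedge\forall x(\phi(x)\to\phi(Sx))$. Then $r\Vdash\phi(n)$ for each $n\in\mathbb N$, by ordinary induction on $n$. By persistence $s$ forces the same premise, hence $\forall x\,\phi(x)$. Together these give $r\Vdash\forall x\,\phi(x)$. So this is a Kripke model of $\mathsf{HA}$. Write $\mathrm{Con}(\mathsf{PA})$ as $\forall x\,\theta(x)$ with $\theta\in\Delta_0$. The node $s$ does not force it, so $r$ does not either, and therefore $r\Vdash\neg\mathrm{Con}(\mathsf{PA})$.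 But $\mathfrak M_r=\mathbb N\models\mathrm{Con}(\mathsf{PA})$.

So the induction axioms forced at $r$ speak about the *forcing* of $\phi$, not about the truth of $\phi$ in $\mathfrak M_r$. This is the room that Theorem A needs.

## 3. Maximal nodes satisfy $\mathsf{PA}$

If $k$ is a maximal node, the clauses for $\to$ and $\forall$ mention only $k$ itself, so by induction on $\phi$ we have $k\Vdash\phi$ iff $\mathfrak M_k\models\phi$. If $\mathbf K\Vdash\mathsf{HA}$, then $\mathfrak M_k\models\mathsf{PA}$.

Hence a one-node model cannot prove Theorem A, and neither can any model on a finite poset, because finite posets have maximal elements. In any model as in Theorem A every node has a node strictly above it, and so begins an infinite strictly ascending chain. The tree $\omega^{<\omega}$ has no maximal nodes.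

We also cannot repair an existing model locally: adding or deleting nodes above $k$ changes which implications and universal sentences $k$ forces. We need a way to control forcing at all nodes at once, and for this we use realizability.

## 4. Computations and realizability inside $\mathsf{PA}$

Let $\langle x,y\rangle,(x)_0,(x)_1$ be Cantor pairing and its projections. They have $\Delta_0$ graphs, are provably total in $\mathsf{PA}$, and satisfy $x,y\le\langle x,y\rangle$; formulas containing them are read via the graphs. Let $\{x\}(y)=z$ be the usual $\Sigma_1$ formula $\exists w\,\tau(x,y,z,w)$, $\tau\in\Delta_0$, for a universal partial recursive function. We use these textbook facts.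

* (F1) $\mathsf{PA}\vdash\{x\}(y)=z\wedge\{x\}(y)=z'\to z=z'$.
* (F2) (s-m-n) Let $\rho(\vec x,y,z)$ be a $\Sigma_1$ $L$-formula with $\mathsf{PA}\vdash\rho(\vec x,y,z)\wedge\rho(\vec x,y,z')\to z=z'$. Then there is a $\Sigma_1$ formula $S(\vec x,e)$ with $\mathsf{PA}\vdash\forall\vec x\,\exists!e\,S(\vec x,e)$ and $\mathsf{PA}\vdash S(\vec x,e)\to\forall y,z\,(\{e\}(y)=z\leftrightarrow\rho(\vec x,y,z))$. If $\vec x$ is empty, then $\mathsf{PA}\vdash S(\bar n)$ for some $n\in\mathbb N$, by $\Sigma_1$-completeness.
* (PH) $\mathsf{PA}\vdash\forall p\,\forall b\,\neg\,\forall u\le b\,\exists x<b\;\{x\}(p)=u$.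

For (PH), argue in $\mathsf{PA}$. If $\forall u\le b\,\exists x<b\,\{x\}(p)=u$, map $u\le b$ to the least $x<b$ with $\{x\}(p)=u$. By (F1) this is an injection of $\{0,\dots,b\}$ into $\{0,\dots,b-1\}$. $\mathsf{PA}$ codes definable functions on bounded intervals by numbers, so it is enough to show by induction on $b$ that no coded injection of this kind exists. For $b=0$ the target is empty. Given an injection $f:\{0,\dots,b+1\}\to\{0,\dots,b\}$, define $f'$ on $\{0,\dots,b\}$ by $f'(u)=f(u)$ if $f(u)\ne b$, and $f'(u)=f(b+1)$ otherwise. In the second case $f(b+1)\neq b$ since $f$ is injective, so $f'$ maps into $\{0,\dots,b-1\}$. If $f'(u)=f'(u')$ with $f(u)=b\ne f(u')$, then $f(b+1)=f(u')$, impossible as $u'\le b$; the other cases are clear. So $f'$ is an injection for $b$, a contradiction.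

**Definition (realizability).** For each formula $\phi$ the formula $x\,\mathbf r\,\phi$ is given by:

* $x\,\mathbf r\,\theta:=\theta$ for $\theta$ atomic;
* $x\,\mathbf r\,(\phi\wedge\psi):=(x)_0\,\mathbf r\,\phi\wedge(x)_1\,\mathbf r\,\psi$;
* $x\,\mathbf r\,(\phi\vee\psi):=((x)_0=0\wedge(x)_1\,\mathbf r\,\phi)\vee((x)_0\ne0\wedge(x)_1\,\mathbf r\,\psi)$;
* $x\,\mathbf r\,(\phi\to\psi):=\forall y\,(y\,\mathbf r\,\phi\to\exists z(\{x\}(y)=z\wedge z\,\mathbf r\,\psi))$;
* $x\,\mathbf r\,\forall y\,\phi(y):=\forall y\,\exists z(\{x\}(y)=z\wedge z\,\mathbf r\,\phi(y))$;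
* $x\,\mathbf r\,\exists y\,\phi(y):=(x)_1\,\mathbf r\,\phi((x)_0)$.

**Example 2.** Let $e$ be an index of the function sending $0$ to $\langle0,0\rangle$ and every $x\neq0$ to $\langle1,0\rangle$. Then $e$ realizes $\forall x\,(x=0\vee\neg\,x=0)$: for $x\ne0$ the number $0$ realizes $\neg\,x=0$ vacuously, since nothing realizes the false atomic sentence $x=0$.

**Fact (R).** For every non-logical axiom $\phi$ of $\mathsf{HA}$ there is $n\in\mathbb N$ with $\mathsf{PA}\vdash\bar n\,\mathbf r\,\phi$.

This is part of Kleene's soundness theorem. Here are the realizers, all obtained by (F2). Let $k_0$ be an index of the constant function $0$, and $k_{j+1}$ an index of the constant function with value $k_j$.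

*Atomic formulas and implications between them.* A provable atomic formula is realized by every number. A provable implication $\theta_1\to\theta_2$ between atomic formulas is realized by $k_0$, because if $\theta_1$ holds then $\theta_2$ holds and is realized by $0$. Universal closures are realized by suitable $k_j$.

*The axiom for $\le$.* For $x\le y\to\exists z(z+x=y)$, use an index, computed from $x,y$, of the function that maps any input to $\langle z,0\rangle$ with $z$ least such that $z+x=y$; if $x\le y$ holds, this $z$ exists and $0$ realizes $z+x=y$. For the converse, a realizer $w$ of $\exists z(z+x=y)$ gives $(w)_0+x=y$, hence $x\le y$, so $k_0$ works. Pair the two, and by (F2) compute the pair from $x$ and then $y$.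

*Induction.* Take $\forall\vec y\,[\phi(0)\wedge\forall x(\phi(x)\to\phi(Sx))\to\forall x\,\phi(x)]$. Let
$$g(q,0)=(q)_0,\qquad g(q,Sx)\simeq\{\{(q)_1\}(x)\}(g(q,x)).$$
The graph of $g$ is $\Sigma_1$ (there are codes for the sequence of values, of intermediate indices and of witnesses for the computations) and provably functional, by induction and (F1). Let $q$ realize the premise. In $\mathsf{PA}$ we show by induction on $x$ that $g(q,x)$ is defined and realizes $\phi(x)$. For $x=0$ this is $(q)_0\,\mathbf r\,\phi(0)$. If $v=g(q,x)$ realizes $\phi(x)$, then $\{(q)_1\}(x)$ is defined and equal to some $e$ realizing $\phi(x)\to\phi(Sx)$, so $\{e\}(v)$ is defined and realizes $\phi(Sx)$, and it is $g(q,Sx)$. By (F2) there is an index $h(q)$ of $x\mapsto g(q,x)$, computable from $q$. An index $n_0$ of $q\mapsto h(q)$ realizes the bracket. It does not depend on $\vec y$, so iterated constant functions realize the closure.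

The induction axioms of $\mathsf{PA}$ were used here to verify a realizer. So $\mathsf{PA}$ must be available to whatever theory verifies realizers. It need not hold in the structure sitting at the node.

## 5. A structure and a theory that agree on $\Sigma_1$ sentences

We attach to a node two objects: a structure $M$, which is what the Kripke model sees, and a theory $\Gamma\supseteq\mathsf{PA}$, which verifies realizers.

**Definition (acceptable pair).** $(M,\Gamma)$ is *acceptable* if $M$ is an $L$-structure and $\Gamma\supseteq\mathsf{PA}$ is a consistent, deductively closed classical $L(M)$-theory such that for every $\Sigma_1$ sentence $\sigma$ of $L(M)$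
$$\Gamma\vdash\sigma\iff M\models\sigma .$$
Write $(M,\Gamma)\le(M',\Gamma')$ if $\mathrm{dom}\,M\subseteq\mathrm{dom}\,M'$ and $\Gamma\subseteq\Gamma'$.

A $\Delta_0$ sentence and its negation are both $\Sigma_1$, so $\Gamma$ decides every $\Delta_0$ sentence of $L(M)$, and decides it as $M$ does. If $(M,\Gamma)\le(M',\Gamma')$, an atomic sentence of $L(M)$ true in $M$ lies in $\Gamma\subseteq\Gamma'$, so it is true in $M'$. An increasing family of acceptable pairs is therefore a Kripke model.

**Example 3.** If $M\models\mathsf{PA}$ and $\Gamma$ is the set of all $L(M)$-sentences true in $M$, then $(M,\Gamma)$ is acceptable. The pair consisting of $\mathbb N$ and the consequences, in $L(\mathbb N)$, of $\mathsf{PA}+\neg\mathrm{Con}(\mathsf{PA})$ and the sentences $n=\bar n$ (identifying the name of $n$ with its numeral) is not acceptable: the theory proves a $\Sigma_1$ sentence false in $\mathbb N$.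

* (C) *If $(M,\Gamma)$ is acceptable, $\sigma(x)$ is a $\Sigma_1$ $L(M)$-formula and $\Gamma\vdash\exists x\,\sigma(x)$, then $\Gamma\vdash\sigma(b)$ for some $b\in M$.* Indeed $M\models\exists x\,\sigma(x)$, so $M\models\sigma(b)$ for some $b$, so $\Gamma\vdash\sigma(b)$. In particular for $a,b\in M$ there are elements of $M$ that $\Gamma$ proves equal to $\langle a,b\rangle$, $(a)_0$, $(a)_1$, $\bar n$.
* (C′) *For $\rho$ as in (F2) and $\vec a\in M$ there is $e\in M$ with $\Gamma\vdash\forall y,z(\{e\}(y)=z\leftrightarrow\rho(\vec a,y,z))$.* Apply (C) to $\exists e\,S(\vec a,e)$.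
* (P) *If $(M,\Gamma)$ is acceptable, then $M\models\mathsf{Th}_{\Pi_2}(\mathsf{PA})$.* If $\mathsf{PA}\vdash\forall\vec x\,\sigma(\vec x)$ with $\sigma\in\Sigma_1$, then for $\vec a\in M$ we have $\Gamma\vdash\sigma(\vec a)$, so $M\models\sigma(\vec a)$.

**Lemma 1.** If $M\models\mathsf{Th}_{\Pi_2}(\mathsf{PA})$ and $\Gamma$ is the deductive closure of $\mathsf{PA}\cup\{\sigma\in\Sigma_1(L(M)):M\models\sigma\}$, then $(M,\Gamma)$ is acceptable.

**Proof.** True $\Sigma_1$ sentences are in $\Gamma$. Conversely let $\Gamma\vdash\sigma(\vec a)$ with $\sigma\in\Sigma_1$. The proof uses finitely many true $\Sigma_1$ sentences; their conjunction is a true $\Sigma_1$ sentence $\sigma_1(\vec a)$ (enlarge $\vec a$ if necessary). The names $\vec a$ do not occur in $\mathsf{PA}$, so $\mathsf{PA}\vdash\forall\vec x(\sigma_1(\vec x)\to\sigma(\vec x))$. With $\sigma_1=\exists\vec v\,\theta_1$ and $\sigma=\exists\vec w\,\theta$ this is equivalent to $\forall\vec x\,\forall\vec v\,\exists\vec w\,(\theta_1\to\theta)$, a $\Pi_2$ sentence, hence true in $M$. So $M\models\sigma(\vec a)$. Consistency: $0=S0$ is $\Sigma_1$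 and false in $M$, so $\Gamma$ does not prove it. $\square$

In particular $\mathbb N$ with the $\Gamma$ of Lemma 1 is acceptable.

## 6. When provable realizability is forcing

We now find out what a family of acceptable pairs must satisfy so that "$k\Vdash\phi$" comes to mean "$\Gamma_k$ proves that some element of $M_k$ realizes $\phi$".

**Definition (task, solution).** A *task* over an acceptable $(M,\Gamma)$ is a pair $(A(x),B(x,z))$ of $L(M)$-formulas. An element $m\in M$ *solves* it if
$$\Gamma\vdash\forall x\,\big(A(x)\to\exists z\,(\{m\}(x)=z\wedge B(x,z))\big).\tag{1}$$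

With $A(x)=x\,\mathbf r\,\phi$ and $B(x,z)=z\,\mathbf r\,\psi$, solving the task means literally $\Gamma\vdash m\,\mathbf r\,(\phi\to\psi)$. With $A(x)=(x=x)$ and $B(x,z)=z\,\mathbf r\,\phi(x)$ it means, up to logical equivalence, $\Gamma\vdash m\,\mathbf r\,\forall x\,\phi(x)$.

**Definition (system).** A *system* is a poset $(K,\le)$ with an order-preserving assignment $k\mapsto(M_k,\Gamma_k)$ of acceptable pairs such that

(E) whenever a task $(A,B)$ over $(M_k,\Gamma_k)$ has no solution in $M_k$, there are $k'\ge k$ and $c\in M_{k'}$ such that $\Gamma_{k'}\vdash A(c)$ and there is no $u\in M_{k'}$ with $\Gamma_{k'}\vdash B(c,u)$.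

It is regarded as a Kripke model with $\mathfrak M_k=M_k$.

**Lemma 2.** In a system, for every $k$ and every sentence $\phi$ of $L(M_k)$: $k\Vdash\phi$ iff $\Gamma_k\vdash m\,\mathbf r\,\phi$ for some $m\in M_k$.

**Proof.** Induction on $\phi$, for all nodes simultaneously.

*Atomic, including $\bot$.* $k\Vdash\phi$ iff $M_k\models\phi$ iff $\Gamma_k\vdash\phi$, and $m\,\mathbf r\,\phi$ is $\phi$.

*$\wedge$.* If $\Gamma_k\vdash q\,\mathbf r\,(\phi\wedge\psi)$, take by (C) $a,b\in M_k$ with $\Gamma_k\vdash a=(q)_0\wedge b=(q)_1$. Then $\Gamma_k\vdash a\,\mathbf r\,\phi$ and $\Gamma_k\vdash b\,\mathbf r\,\psi$, so $k\Vdash\phi\wedge\psi$ by induction. Conversely, realizers $a,b$ of $\phi,\psi$ give $q\in M_k$ with $\Gamma_k\vdash q=\langle a,b\rangle$, by (C).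

*$\exists$.* If $\Gamma_k\vdash q\,\mathbf r\,\exists x\,\phi(x)$, take $a,m\in M_k$ with $\Gamma_k\vdash a=(q)_0\wedge m=(q)_1$. Then $\Gamma_k\vdash m\,\mathbf r\,\phi(a)$, so $k\Vdash\phi(a)$. Conversely, if $k\Vdash\phi(a)$ and $\Gamma_k\vdash m\,\mathbf r\,\phi(a)$, use $q=\langle a,m\rangle$.

*$\vee$.* From left to right use $q=\langle0,m\rangle$ or $q=\langle\bar1,m\rangle$. Conversely let $\Gamma_k\vdash q\,\mathbf r\,(\phi\vee\psi)$ and take $a,m\in M_k$ with $\Gamma_k\vdash a=(q)_0\wedge m=(q)_1$. The sentence $a=0$ is $\Delta_0$, so $\Gamma_k$ decides it, and $\Gamma_k\vdash m\,\mathbf r\,\phi$ or $\Gamma_k\vdash m\,\mathbf r\,\psi$.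

*$\to$.* Suppose $\Gamma_k\vdash m\,\mathbf r\,(\phi\to\psi)$, $k'\ge k$ and $k'\Vdash\phi$. By induction $\Gamma_{k'}\vdash n\,\mathbf r\,\phi$ for some $n\in M_{k'}$. As $\Gamma_k\subseteq\Gamma_{k'}$, we get $\Gamma_{k'}\vdash\exists z(\{m\}(n)=z\wedge z\,\mathbf r\,\psi)$. By (C), applied to the $\Sigma_1$ sentence $\exists z\,\{m\}(n)=z$, there is $l\in M_{k'}$ with $\Gamma_{k'}\vdash\{m\}(n)=l$, and by (F1) $\Gamma_{k'}\vdash l\,\mathbf r\,\psi$. So $k'\Vdash\psi$. Conversely, if no $m\in M_k$ has $\Gamma_k\vdash m\,\mathbf r\,(\phi\to\psi)$, then the task $(x\,\mathbf r\,\phi,\;z\,\mathbf r\,\psi)$ has no solution. By (E) there are $k'\ge k$ and $c\in M_{k'}$ with $\Gamma_{k'}\vdash c\,\mathbf r\,\phi$ and no $u\in M_{k'}$ with $\Gamma_{k'}\vdash u\,\mathbf r\,\psi$. By induction $k'\Vdash\phi$ and $k'\not\Vdash\psi$, so $k\not\Vdash\phi\to\psi$.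

*$\forall$.* Suppose $\Gamma_k\vdash m\,\mathbf r\,\forall x\,\phi(x)$, $k'\ge k$, $a\in M_{k'}$. As before there is $l\in M_{k'}$ with $\Gamma_{k'}\vdash\{m\}(a)=l\wedge l\,\mathbf r\,\phi(a)$, so $k'\Vdash\phi(a)$. Conversely, if no such $m$ exists, apply (E) to the task $(x=x,\;z\,\mathbf r\,\phi(x))$: there are $k'\ge k$ and $c\in M_{k'}$ with no $u\in M_{k'}$ such that $\Gamma_{k'}\vdash u\,\mathbf r\,\phi(c)$. By induction $k'\not\Vdash\phi(c)$, so $k\not\Vdash\forall x\,\phi(x)$. $\square$

**Corollary 3.** Every node of every system forces every axiom of $\mathsf{HA}$.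

**Proof.** By (R), $\mathsf{PA}\vdash\bar n\,\mathbf r\,\phi$ for some $n$. Since $\mathsf{PA}\subseteq\Gamma_k$ and, by (C), $\bar n$ denotes an element of $M_k$, Lemma 2 gives $k\Vdash\phi$. $\square$

So everything reduces to one extension problem: given an unsolvable task over $(M,\Gamma)$, find an acceptable $(M',\Gamma')\ge(M,\Gamma)$ with an element $c$ as in (E), and make $M'$ fail $\mathsf B\Sigma_1$.

## 7. Why the new theory cannot be complete

The natural attempt is model-theoretic: take a classical model $N$ of $\Gamma\cup\{A(c)\}$, with $c$ a new constant, in which nothing relevant satisfies $B(c,\cdot)$, and let $\Gamma'$ be the theory of $N$. We do not have to keep all of $N$ as $M'$; we could keep only the elements $\{m\}(c)$ with $m\in M$, since these are the candidates that the unsolvability of the task speaks about. So we would like a model of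
$$\Gamma\cup\{A(c)\}\cup\{\neg\exists z\,(\{m\}(c)=z\wedge B(c,z)):m\in M\}.\tag{2}$$

By compactness, (2) is consistent iff there are no $m_1,\dots,m_n\in M$ with
$$\Gamma\vdash\forall x\,\Big(A(x)\to\bigvee_{i}\exists z\,(\{m_i\}(x)=z\wedge B(x,z))\Big).$$
But our hypothesis only excludes a *single* $m$, and this is exactly where the attempt stops.

**Example 4.** Let $M=\mathbb N$ with $\Gamma$ from Lemma 1, let $H(x):=\exists z\,\exists w\,\tau(x,x,z,w)$ ("program $x$ halts on input $x$"), and consider the task
$$A(x):=(x=x),\qquad B(x,z):=(z=0\wedge H(x))\vee(z=S0\wedge\neg H(x)).$$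
It has no solution: all sentences of $\Gamma$ are true in $\mathbb N$, so a solution $m\in\mathbb N$ would be an index of a total recursive function deciding the halting problem. But with indices $m_0,m_1$ of the constant functions $0$ and $1$, $\Gamma$ proves that for every $x$ one of $m_0,m_1$ gives a correct answer. So (2) is inconsistent. Worse, *no* acceptable $(M',\Gamma')$ with $\Gamma'$ complete can serve in (E) for this task: for each $c\in M'$ it would prove $H(c)$ or $\neg H(c)$, hence $B(c,0)$ or $B(c,S0)$.

The example says what $\Gamma'$ must look like: it must leave $H(c)$ undecided. As $H(c)$ is $\Sigma_1$, acceptability then makes it false in $M'$; so $M'$ satisfies $\neg H(c)$ while $\Gamma'$ does not prove it.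

Here is the way past this point. Do not ask the theory to *refute* all candidates, as (2) does; ask it only *not to prove* that any candidate works, and take a *maximal* such theory. Case distinctions that no program can make, such as $H(c)$ against $\neg H(c)$, may then stay undecided. A case distinction on a $\Delta_0$ condition can be made by a program: if one index works when $\theta$ holds and another works when $\neg\theta$ holds, one index that tests $\theta$ works outright. So the maximal theory will decide exactly what acceptability requires it to decide.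

## 8. The values computed from one nonstandard element

We also need $M'$ to fail $\mathsf B\Sigma_1$. The mechanism is visible in a purely classical example, which moreover provides a structure $M$ as in Theorem B(2).

**Example 5.** Let $N\models\mathsf{PA}$ be nonstandard, $p\in N$ nonstandard, and
$$U=\{u\in N:\ N\models\{m\}(p)=u\text{ for some }m\in\mathbb N\}.$$

*$U$ has witnesses for $\Sigma_1$ statements.* Let $N\models\exists x\,\exists\vec v\,\theta(x,\vec v,\vec u)$ with $\theta\in\Delta_0$, $u_i=\{m_i\}(p)$, $m_i\in\mathbb N$. The program "on input $y$ compute $w_i=\{m_i\}(y)$, find the least code of a tuple $\langle x,\vec v\rangle$ with $\theta(x,\vec v,\vec w)$, and output its first component" has an index in $\mathbb N$, and on $p$ it gives a witness $x\in U$. In particular $U$ is closed under $S,+,\cdot$ and contains $0$, so it is a substructure; the identity program shows $p\in U$. By induction on $\Delta_0$ sentences $\theta$ of $L(U)$, $U\models\theta$ iff $N\models\theta$, where the step for a bounded $\exists$ uses the witness property; then the same holds for $\Sigma_1$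 sentences. So $U\models\mathsf{Th}_{\Pi_2}(\mathsf{PA})$: if $\mathsf{PA}\vdash\forall\vec x\,\sigma$, then $N\models\sigma(\vec u)$ and hence $U\models\sigma(\vec u)$ for $\vec u\in U$.

*$U\not\models\mathsf B\Sigma_1$.* Each $u\in U$ is $\{m\}(p)$ for some $m\in\mathbb N$, and every $m\in\mathbb N$ is below $p$. So $U\models\forall u\le p\,\exists y\,[\exists x<p\,\exists w\le y\,\tau(x,p,u,w)]$. If $\mathsf B\Sigma_1$ held, there would be $v\in U$ with $\forall u\le p\,\exists y\le v\,\exists x<p\,\exists w\le y\,\tau(x,p,u,w)$ true in $U$. This sentence is $\Delta_0$, so it is true in $N$. Then $N\models\forall u\le p\,\exists x<p\,\{x\}(p)=u$, against (PH).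

Two ingredients made $\mathsf B\Sigma_1$ fail: every element is computed from the one element $p$, and some element is above all the indices needed. In the general case the indices come from $M$, so we want an element $b\in M'$ above all of $M$. We build it into $p$, which will code a pair: $(p)_0$ is the element $c$ and $(p)_1$ is the bound $b$. And since Section 7 rules out complete theories, the elements will be computed inside a theory instead of inside a model.

## 9. The extension lemma

**Lemma 4.** Let $(M,\Gamma)$ be acceptable and let $(A,B)$ be a task over it with no solution in $M$. Then there is an acceptable $(M',\Gamma')\ge(M,\Gamma)$ with $|M'|\le|M|$ such that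

* (i) for some $c\in M'$: $\Gamma'\vdash A(c)$, and there is no $u\in M'$ with $\Gamma'\vdash B(c,u)$;
* (ii) $M'\not\models\mathsf B\Sigma_1$ (so $M'\not\models\mathsf{PA}$).

**Proof.** Let $p$ be a new constant and
$$T_0:=\Gamma\cup\{A((p)_0)\}\cup\{a<(p)_1:a\in M\}.$$
Call a theory $\Delta\supseteq T_0$ in $L(M)\cup\{p\}$ *good* if there is no $m\in M$ with
$$\Delta\vdash\exists z\,(\{m\}(p)=z\wedge B((p)_0,z)).$$
Good theories are consistent, since an inconsistent theory proves everything.

**Step 1: $T_0$ is good.** This step starts the construction; it shows that adding the bound $(p)_1$ does no harm. Suppose $T_0\vdash\exists z(\{m\}(p)=z\wedge B((p)_0,z))$, using the axioms $a_1<(p)_1,\dots,a_n<(p)_1$ with $n\ge0$. Since $p$ is new,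
$$\Gamma\vdash\forall q\,\Big[A((q)_0)\wedge\bigwedge_i a_i<(q)_1\to\exists z\,(\{m\}(q)=z\wedge B((q)_0,z))\Big].$$
Let $a\in M$ be the value of $S(0+a_1+\dots+a_n)$ in $M$. The atomic sentence $a=S(0+a_1+\dots+a_n)$ is in $\Gamma$, so $\Gamma\vdash a_i<a$ for each $i$. Instantiate $q=\langle x,a\rangle$:
$$\Gamma\vdash\forall x\,\big(A(x)\to\exists z\,(\{m\}(\langle x,a\rangle)=z\wedge B(x,z))\big).$$
By (C′) there is $m'\in M$ with $\Gamma\vdash\forall x,z(\{m'\}(x)=z\leftrightarrow\{m\}(\langle x,a\rangle)=z)$. So $m'$ solves the task, a contradiction.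

**Step 2: a maximal good theory, and notation for computed values.** This step fixes the theory in which we work. The union of a non-empty chain of good theories is good, because proofs are finite. By Zorn's Lemma fix a maximal good $\Delta$. It is deductively closed, since its deductive closure is good. Let
$$I=\{m\in M:\Delta\vdash\exists z\,\{m\}(p)=z\},$$
and for an $L$-formula $\chi(x_1,\dots,x_k)$ and $m_1,\dots,m_k\in I$ let
$$\chi[m_1,\dots,m_k]:=\exists z_1\dots z_k\Big(\bigwedge_i\{m_i\}(p)=z_i\wedge\chi(z_1,\dots,z_k)\Big).$$
Read it as "$\chi$ holds of the values computed from $p$ by $m_1,\dots,m_k$". By (F1) and $m_i\in I$, $\Delta$ proves that the $z_i$ exist and are unique. Hence $\Delta$ proves that $\chi\mapsto\chi[\vec m]$ commutes with the propositional connectives, and that adding dummy variables to $\chi$ does not matter. Moreover, if $\vdash\forall\vec x(\chi_1\wedge\dots\wedge\chi_n\to\chi)$, then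
$$\Delta\vdash\chi_1[\vec m]\wedge\dots\wedge\chi_n[\vec m]\to\chi[\vec m].\tag{3}$$

**Step 3: $\Delta$ decides $\Delta_0$ statements about computed values.** This is where maximality pays, by the merging of cases announced in Section 7. *Claim: if $\theta$ is a $\Delta_0$ $L$-formula and $\vec m\in I$, then $\Delta\vdash\theta[\vec m]$ or $\Delta\vdash\neg\theta[\vec m]$.* Otherwise $\Delta+\theta[\vec m]$ and $\Delta+\neg\theta[\vec m]$ both properly extend $\Delta$, so neither is good: there are $e_1,e_0\in M$ with
$$\Delta+\theta[\vec m]\vdash\exists z(\{e_1\}(p)=z\wedge B((p)_0,z)),\qquad\Delta+\neg\theta[\vec m]\vdash\exists z(\{e_0\}(p)=z\wedge B((p)_0,z)).$$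
By (C′) there is $e\in M$ such that $\Gamma$ proves, for all $y,z$,
$$\{e\}(y)=z\leftrightarrow\exists\vec w\Big(\bigwedge_i\{m_i\}(y)=w_i\wedge\big((\theta(\vec w)\wedge\{e_1\}(y)=z)\vee(\neg\theta(\vec w)\wedge\{e_0\}(y)=z)\big)\Big).$$
The right side is $\Sigma_1$, because $\theta$ and $\neg\theta$ are $\Delta_0$. By (F1) it is provably functional: $\vec w$ is determined, only one of the two cases can apply to it, and each case determines $z$. Now argue in $\Delta$: the values $w_i=\{m_i\}(p)$ exist. If $\theta(\vec w)$, that is, $\theta[\vec m]$, then $\{e_1\}(p)$ is some $z$ with $B((p)_0,z)$, and $\{e\}(p)=z$. If $\neg\theta(\vec w)$, the same holds with $e_0$. So $\Delta\vdash\exists z(\{e\}(p)=z\wedge B((p)_0,z))$, contradicting goodness.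

**Step 4: witnesses for $\Sigma_1$ statements are computed values.** This step makes the values into a structure with property (W) below. *Claim: if $\sigma(x,\vec y)$ is a $\Sigma_1$ $L$-formula, $\vec m\in I$ and $\Delta\vdash(\exists x\,\sigma(x,\vec y))[\vec m]$, then there is $e\in I$ with $\Delta\vdash\sigma[e,\vec m]$.* Let $\sigma=\exists\vec v\,\theta(x,\vec v,\vec y)$, $\theta\in\Delta_0$. By (C′) take $e\in M$ such that $\Gamma$ proves: $\{e\}(y)=z$ iff there are $\vec w$ with $\{m_i\}(y)=w_i$ for all $i$ and an $s$ which is the least code of a tuple $\langle x,\vec v\rangle$ with $\theta(x,\vec v,\vec w)$, and $z$ is the first component of $s$. Components of a tuple are $\le$ its code, so "$s$ codes such a tuple" is $\Delta_0$, and so is minimality; the condition is therefore $\Sigma_1$, and it is functional by (F1). In $\Delta$, the hypothesis says that for $w_i=\{m_i\}(p)$ there are $x,\vec v$ with $\theta(x,\vec v,\vec w)$. By the least number principle of $\mathsf{PA}$ there is a least code $s$. Hence $e\in I$ and $\Delta\vdash\sigma[e,\vec m]$.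

**Step 5: definition of $(M',\Gamma')$.** Put $m\sim n$ iff $\Delta\vdash(x=y)[m,n]$. By (3) and the laws of equality this is an equivalence relation on $I$, and whether $\Delta\vdash\chi[\vec m]$ depends only on the $\sim$-classes of $\vec m$. Let $\mathrm{dom}\,M'=I/{\sim}$. Let $[m]+[n]=[e]$ where $\Delta\vdash(x+y=z)[m,n,e]$; such an $e$ exists by Step 4, applied to $\exists z\,(x+y=z)$, and is unique modulo $\sim$ by (3). Define $\cdot,S,0$ in the same way from $x\cdot y=z$, $Sx=z$, $0=z$. Let $[m]\le[n]$ iff $\Delta\vdash(x\le y)[m,n]$. Finally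
$$\Gamma':=\{\chi([m_1],\dots,[m_k]):\chi\text{ an }L\text{-formula},\ \Delta\vdash\chi[m_1,\dots,m_k]\}.$$
A sentence of $L(M')$ may be written as $\chi([m_1],\dots,[m_k])$ with different representatives or with repetitions, but these versions are $\Delta$-equivalent by (3) and the equality axioms; so $\Gamma'$ is well defined. It is deductively closed: if a sentence follows from finitely many members of $\Gamma'$, replace the constants from $M'$ in the derivation by variables and apply (3). It is consistent, since $\bot\in\Gamma'$ would mean $\Delta\vdash\bot$. It contains $\mathsf{PA}$ (the case $k=0$). Steps 3 and 4 say: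

* (D) $\Gamma'$ decides every $\Delta_0$ sentence of $L(M')$;
* (W) if $\sigma(x)\in\Sigma_1(L(M'))$ and $\Gamma'\vdash\exists x\,\sigma(x)$, then $\Gamma'\vdash\sigma(v)$ for some $v\in M'$.

**Step 6: $(M',\Gamma')$ is acceptable.** It remains to prove the agreement on $\Sigma_1$ sentences, which we do for terms, atomic, $\Delta_0$ and $\Sigma_1$ sentences in turn. By induction on closed $L(M')$-terms $t$, the value of $t$ in $M'$ is the unique $v\in M'$ with $\Gamma'\vdash t=v$: for instance, if $\Gamma'\vdash t_1=v_1$, $\Gamma'\vdash t_2=v_2$ and $v=v_1+v_2$ in $M'$, then $\Gamma'\vdash v_1+v_2=v$ by definition of $+$, so $\Gamma'\vdash t_1+t_2=v$; and $\Gamma'\vdash v=v'$ means $v=v'$ by definition of $\sim$. Hence $M'\models\theta\iff\Gamma'\vdash\theta$ for atomic $\theta$: replace terms by their values and use the definitions of $\sim$ and $\le$; for $\bot$ use consistency.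

The same equivalence holds for all $\Delta_0$ sentences, by induction. The propositional connectives follow from (D), consistency and deductive closure. For $\exists x\le t\,\theta(x)$: if it is true in $M'$ with witness $v$, then $\Gamma'\vdash v\le t\wedge\theta(v)$ by the induction hypothesis. Conversely, if $\Gamma'\vdash\exists x(x\le t\wedge\theta(x))$, then by (W) $\Gamma'\vdash v\le t\wedge\theta(v)$ for some $v\in M'$, and $M'\models v\le t\wedge\theta(v)$ by the induction hypothesis. The bound $<$ is treated in the same way, and bounded $\forall$ is equivalent to $\neg\exists\neg$.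

Finally let $\sigma=\exists v_1\dots v_l\,\theta$ with $\theta\in\Delta_0$. If $M'\models\theta(\vec u)$, then $\Gamma'\vdash\theta(\vec u)$, so $\Gamma'\vdash\sigma$. If $\Gamma'\vdash\sigma$, then $l$ applications of (W) give $\vec u\in M'$ with $\Gamma'\vdash\theta(\vec u)$, so $M'\models\theta(\vec u)$.

**Step 7: $(M',\Gamma')\ge(M,\Gamma)$.** We embed $M$ into $M'$ by constant functions. For $a\in M$ let $k_a\in M$ satisfy $\Gamma\vdash\forall y,z(\{k_a\}(y)=z\leftrightarrow z=a)$, by (C′); then $k_a\in I$. Put $\iota(a)=[k_a]$, which does not depend on the choice of $k_a$. For an $L$-formula $\chi$ and $\vec a\in M$,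
$$\Delta\vdash\chi[k_{a_1},\dots,k_{a_n}]\leftrightarrow\chi(\vec a).$$
So $\Gamma\vdash\chi(\vec a)$ implies $\chi(\iota(\vec a))\in\Gamma'$. If $a\ne b$ in $M$, then $\Gamma\vdash a\ne b$, so $\Gamma'\vdash\iota(a)\neq\iota(b)$ and, by consistency, $\iota(a)\ne\iota(b)$. Renaming elements of $M'$, we identify $a$ with $\iota(a)$; then $\mathrm{dom}\,M\subseteq\mathrm{dom}\,M'$ and $\Gamma\subseteq\Gamma'$. Clearly $|M'|\le|I|\le|M|$.

*Warning.* An $m\in I$ now plays two roles: as an element of $M\subseteq M'$ it is $[k_m]$, while $[m]$ is the value computed by $m$ on $p$.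

**Step 8: proof of (i).** Here goodness of $\Delta$ becomes a statement about $\Gamma'$. By (C′) let $i\in M$ satisfy $\Gamma\vdash\forall y\,\{i\}(y)=y$; then $i\in I$. Write $p$ also for the element $[i]\in M'$. Since $\Delta\vdash\{i\}(p)=p$, we have $\Delta\vdash\chi[k_{\vec a},i]\leftrightarrow\chi(\vec a,p)$ for every $L$-formula $\chi$ and $\vec a\in M$. So a sentence $\chi(\vec a,p)$ is in $\Gamma'$ iff $\Delta$ proves it. By (C) for $(M',\Gamma')$ let $c,b\in M'$ with $\Gamma'\vdash c=(p)_0\wedge b=(p)_1$. As $\Delta\supseteq T_0$, we get $\Gamma'\vdash A(c)$, and $\Gamma'\vdash a<b$ for all $a\in M$. Suppose $\Gamma'\vdash B(c,u)$ with $u=[m]$, $m\in I\subseteq M$. Then $\Gamma'\vdash B((p)_0,[m])$, which by the definition of $\Gamma'$ says $\Delta\vdash\exists z(\{m\}(p)=z\wedge B((p)_0,z))$. This contradicts goodness.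

**Step 9: proof of (ii).** We repeat the argument of Example 5, with $M$ in place of $\mathbb N$ and $b$ as the bound. Let $u=[m]\in M'$, $m\in I\subseteq M$. Then $\Delta$ proves $(\{x\}(y)=z)[k_m,i,m]$, because it proves $\{k_m\}(p)=m$, $\{i\}(p)=p$ and $\exists z\,\{m\}(p)=z$. So $\Gamma'\vdash\{m\}(p)=u$, with $m$ now read as an element of $M\subseteq M'$. This $\Sigma_1$ sentence is true in $M'$ by Step 6, and $M'\models m<b$ by Step 8. As $u$ was arbitrary,
$$M'\models\forall u\,\exists x<b\,\exists w\,\tau(x,p,u,w),\quad\text{so}\quad M'\models\forall u\le b\,\exists y\,[\exists x<b\,\exists w\le y\,\tau(x,p,u,w)].$$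
If $M'\models\mathsf B\Sigma_1$, then for some $v\in M'$ the $\Delta_0$ sentence
$$\forall u\le b\,\exists y\le v\,\exists x<b\,\exists w\le y\,\tau(x,p,u,w)$$
is true in $M'$, hence provable in $\Gamma'\supseteq\mathsf{PA}$ by Step 6. Then $\Gamma'\vdash\forall u\le b\,\exists x<b\,\{x\}(p)=u$, which $\mathsf{PA}$ refutes by (PH). As $\Gamma'$ is consistent, $M'\not\models\mathsf B\Sigma_1$. $\square$

In Step 9 the pigeonhole principle was applied in $\Gamma'$, which contains $\mathsf{PA}$, and not in $M'$. Only a $\Delta_0$ sentence had to travel from $M'$ to $\Gamma'$; collection in $M'$ would have produced such a sentence, and therefore collection fails.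

## 10. The tree of extensions and Theorem A

**Lemma 5.** For every acceptable $(M_0,\Gamma_0)$, with $\kappa=|M_0|$, there is a system on the tree $\kappa^{<\omega}$ (ordered by extension of sequences) with root pair $(M_0,\Gamma_0)$, in which $M_s\not\models\mathsf B\Sigma_1$ for every $s\ne\langle\rangle$, and $|M_s|=\kappa$ for all $s$.

**Proof.** The cardinal $\kappa$ is infinite: by (P), in $M_0$ the successor is injective and omits $0$. Define $(M_s,\Gamma_s)$ by recursion on the length of $s$. Given $(M_s,\Gamma_s)$ with $|M_s|=\kappa$, there are at most $\kappa$ tasks over it. The set of unsolvable ones is non-empty, since a solution of $(x=x,\bot)$ would make $\Gamma_s$ inconsistent. Enumerate the unsolvable tasks, possibly with repetitions, as $(A_i,B_i)_{i<\kappa}$, and let $(M_{s^\frown i},\Gamma_{s^\frown i})\ge(M_s,\Gamma_s)$ be given by Lemma 4 for $(A_i,B_i)$. Then $|M_{s^\frown i}|=\kappa$, since $M_s\subseteq M_{s^\frown i}$ and $|M_{s^\frown i}|\le|M_s|$. The assignment is order-preserving because $\le$ on pairs is transitive. Condition (E) at $s$ holds by Lemma 4(i), with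 $k'=s^\frown i$, and each $M_s$ with $s\neq\langle\rangle$ fails $\mathsf B\Sigma_1$ by Lemma 4(ii). $\square$

**Proof of Theorem A.** By Lemma 1, $\mathbb N$ with a suitable $\Gamma$ is acceptable. The task $(x=x,\bot)$ over it has no solution, so Lemma 4 gives a countable acceptable $(M_0,\Gamma_0)$ with $M_0\not\models\mathsf B\Sigma_1$. (The structure $U$ of Example 5, with the $\Gamma$ of Lemma 1, would do as well.) Let $\mathbf K$ be the system of Lemma 5 with this root pair; here $\kappa=\omega$. By Corollary 3, $\mathbf K\Vdash\mathsf{HA}$. The root fails $\mathsf B\Sigma_1$ by choice and the other nodes by Lemma 5. Since $\mathsf{PA}\vdash\mathsf B\Sigma_1$, no node satisfies $\mathsf{PA}$.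

**Failure of $\mathbf I\Delta_1$.** This step transfers the failure of $\mathsf B\Sigma_1$. By (P) every $\mathfrak M_k$ satisfies $\mathsf{Th}_{\Pi_2}(\mathsf{PA})$, and this theory implies $\mathsf{PA}^-+\mathbf I\Delta_0+\mathsf{exp}$: the axioms of $\mathsf{PA}^-$ and $\mathsf{exp}$ are $\Pi_2$, and over them $\mathbf I\Delta_0$ is given by the $\Pi_1$ sentences
$$\forall\vec x,z\,[\theta(0)\wedge\forall y<z\,(\theta(y)\to\theta(Sy))\to\theta(z)],\qquad\theta\in\Delta_0,$$
which $\mathsf{PA}$ proves. Slaman's theorem ("$\Sigma_n$-bounding and $\Delta_n$-induction", Proc. AMS 132 (2004)), case $n=1$, says that over $\mathsf{PA}^-+\mathbf I\Delta_0+\mathsf{exp}$ the principles $\mathbf I\Delta_1$ and $\mathsf B\Sigma_1$ are equivalent. So no $\mathfrak M_k$ satisfies $\mathbf I\Delta_1$. $\blacksquare$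

## 11. The possible roots: Theorem B

**Proof of (1).** Let $M\models\mathsf{Th}_{\Pi_2}(\mathsf{PA})$. By Lemma 1 choose $\Gamma$ with $(M,\Gamma)$ acceptable, and take the system of Lemma 5 with this root pair. By Corollary 3 it forces $\mathsf{HA}$, and its non-root nodes fail $\mathsf B\Sigma_1$. They fail $\mathbf I\Delta_1$ by (P) and Slaman's theorem, exactly as at the end of Section 10.

**Proof of (2), "if".** If moreover $M\not\models\mathsf{PA}$ (respectively $\mathsf B\Sigma_1$, $\mathbf I\Delta_1$), then the root of the model from (1) fails this theory by hypothesis. The other nodes fail $\mathsf B\Sigma_1$, hence $\mathsf{PA}$, and they fail $\mathbf I\Delta_1$. So no node satisfies $\mathsf{PA}$ (respectively $\mathsf B\Sigma_1$, $\mathbf I\Delta_1$).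

**Proof of (2), "only if".** The root is itself a node, so it fails the theory in question. It remains to show that *every node $k$ of every $\mathbf K\Vdash\mathsf{HA}$ satisfies $\mathsf{Th}_{\Pi_2}(\mathsf{PA})$*.

**Step 1: $k\Vdash\theta\iff\mathfrak M_k\models\theta$ for $\Delta_0$ sentences $\theta$ of $L(\mathfrak M_k)$.** This step connects forcing with truth as far as possible. We use that $\mathsf{HA}\vdash\theta\vee\neg\theta$ for $\Delta_0$ formulas, and that $\mathsf{HA}$ proves $\forall x\le t\,\theta\vee\exists x\le t\,\neg\theta$. These are textbook facts: $\mathsf{HA}$ decides atomic formulas; decidability passes through connectives; and if $\theta(x)$ is decidable, induction on $z$ gives $\forall x\le z\,\theta(x)\vee\exists x\le z\,\neg\theta(x)$, since $x\le0\leftrightarrow x=0$ and $x\le Sz\leftrightarrow x\le z\vee x=Sz$. Applying this to $\theta$ and to $\neg\theta$ gives decidability of bounded $\forall$ and bounded $\exists$, and the bound $<$ is similar. By soundness, $k$ forces all theorems of $\mathsf{HA}$. Now argue by induction on $\theta$.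

* Atomic sentences, $\wedge$, $\vee$ and bounded $\exists$ are immediate from the forcing clauses.
* $\theta_1\to\theta_2$: if $k\Vdash\theta_1\to\theta_2$ and $\mathfrak M_k\models\theta_1$, then $k\Vdash\theta_1$, so $k\Vdash\theta_2$ and $\mathfrak M_k\models\theta_2$. Conversely let $\mathfrak M_k\models\theta_1\to\theta_2$. The node $k$ forces $\theta_1\vee\neg\theta_1$. If $k\Vdash\neg\theta_1$, then $k\Vdash\theta_1\to\theta_2$. Otherwise $k\Vdash\theta_1$, so $\mathfrak M_k\models\theta_1$, so $\mathfrak M_k\models\theta_2$, so $k\Vdash\theta_2$ and hence $k\Vdash\theta_1\to\theta_2$.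
* $\forall x\le t\,\theta(x)$ (similarly for $<$): $k$ forces $\forall x\le t\,\theta$ or $\exists x\le t\,\neg\theta$. In the first case $k\Vdash\theta(a)$ for all $a\in\mathfrak M_k$ with $\mathfrak M_k\models a\le t$, so $\mathfrak M_k\models\forall x\le t\,\theta$. In the second case there is $a$ with $\mathfrak M_k\models a\le t$ and $k\Vdash\neg\theta(a)$. Hence $k\not\Vdash\theta(a)$ and $\mathfrak M_k\not\models\theta(a)$, so $k\not\Vdash\forall x\le t\,\theta$ and $\mathfrak M_k\not\models\forall x\le t\,\theta$.

**Step 2: $\Pi_2$ theorems of $\mathsf{PA}$ hold at $k$.** Let $\mathsf{PA}\vdash\forall\vec x\,\exists\vec y\,\theta$ with $\theta\in\Delta_0$. $\mathsf{PA}$ is $\Pi_2$-conservative over $\mathsf{HA}$ (Kreisel; Friedman, "Classically and intuitionistically provably recursive functions", 1978), so $\mathsf{HA}$ proves this sentence and $k\Vdash\forall\vec x\,\exists\vec y\,\theta$. Hence for each $\vec a\in\mathfrak M_k$ there is $\vec b\in\mathfrak M_k$ with $k\Vdash\theta(\vec a,\vec b)$, and $\mathfrak M_k\models\theta(\vec a,\vec b)$ by Step 1. So $\mathfrak M_k\models\forall\vec x\,\exists\vec y\,\theta$.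 $\blacksquare$
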